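# Flames in countable digraphs: one path system and one cut for every vertex

## 1. Linkable in-edges and the cuts they certify

Take a digraph $D$ with a root $r$. For each vertex $v\neq r$ we look at systems of edge-disjoint paths from $r$ to $v$. We want to thin $D$ out to a spanning subdigraph $L$ in which no in-edge is superfluous: all in-edges of $v$ should be used at once by edge-disjoint $r\to v$ paths. At the same time these paths should be as good as anything $D$ itself offers, and this is to be certified by a cut. The precise question comes from Florian Gut, Attila Joó, "Large vertex-flames in uncountable digraphs", arXiv:2107.12935 (2021):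

*Let $D$ be a countable digraph with $r\in V(D)$. Is there always a spanning subdigraph $L$ of $D$ such that for every $v\in V(D)-r$ there is a system $\mathcal P_v$ of edge-disjoint $r\to v$ paths in $L$ which covers all the ingoing edges of $v$ in $L$, and such that one can choose exactly one edge from each $P\in\mathcal P_v$ in such a way that the resulting edge set is an $rv$-cut in $D$?*

All digraphs are simple unless parallel edges are announced, and no edge enters the root. Paths are finite and directed and repeat no vertex; an $r\to v$ path has first vertex $r$ and last vertex $v$. Spanning means $V(L)=V(D)$. An $rv$-cut in $D$ is a set of edges that meets every $r\to v$ path of $D$; note that it has to cut $D$ and not only $L$. We write $V=V(D)$, and subdigraphs of $D$ are regarded as digraphs on $V$ unless stated otherwise. $\mathrm{in}_G(v)$ and $\mathrm{out}_G(v)$ are the sets of edges of $G$ with head $v$ and with tail $v$.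

**Definition (linkable, flame, good).** A set $J$ of edges with head $v$ is *linkable in $G$* if $G$ has a system of edge-disjoint $r\to v$ paths whose set of last edges is exactly $J$. $G$ is a *flame* if $\mathrm{in}_G(v)$ is linkable in $G$ for every $v\ne r$. A spanning $L\subseteq D$ is *good* if it has the property asked for in the question.

A good $L$ is a flame: the last edges of the paths in $\mathcal P_v$ are in-edges of $v$, and every in-edge is covered.

The first guess is *yes*: in-edges that cannot be used are surplus, so delete the surplus. Let us test this.

**Example 1.** Let $D$ have edges $ra,ab,ac,bv,cv$. Every $r\to v$ path starts with $ra$, so only one in-edge of $v$ can be kept. Let $L=D-cv$. Then $\mathcal P_v$ consists of the path $rabv$. Its last edge $bv$ is no cut of $D$, because $racv$ avoids it, but $\{ra\}$ is one. The vertices $a,b,c$ have one in-edge each, and the paths $ra$, $rab$, $rac$ with their last edges as cuts do the job. So $L$ is good, and the certifying cut can lie far upstream of $v$.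

**Finite digraphs.** Let $\lambda_G(v)$ be the maximum number of edge-disjoint $r\to v$ paths in $G$. Suppose $D$ is finite and $|\mathrm{in}_L(v)|=\lambda_L(v)=\lambda_D(v)$ for all $v\ne r$. Then $L$ is good. Indeed, $\lambda_L(v)$ edge-disjoint $r\to v$ paths of $L$ use all in-edges of $v$. By Menger's theorem $D$ has an $rv$-cut $C$ with $\lambda_D(v)$ edges. Each of the paths contains an edge of $C$, so each contains exactly one, and together they contain all of $C$. Section 3 shows that such an $L$ always exists. So for finite $D$ the guess is right, and everything is counting.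

**Example 2 (counting is not enough).** Let $D$ have edges $rx_i,x_iv$ for $i\ge1$. Here $L=D$ is good. Now let $L'=D-x_1v$. It is a flame, and $|\mathrm{in}_{L'}(v)|=\lambda_{L'}(v)=\lambda_D(v)=\aleph_0$. But the only possible $\mathcal P_v$ consists of the paths $rx_iv$ with $i\ge2$, and no set of edges on these paths meets $rx_1v$. So $L'$ is not good.

**Example 3 (the path system must fit the cut).** Add to Example 2 the edges $x_ix_{i+1}$ for $i\ge1$, and let $L=D-x_1v$. The obvious paths $rx_iv$ $(i\geq 2)$ cover $\mathrm{in}_L(v)$, and again they all miss the path $rx_1v$. But the paths $rx_ix_{i+1}v$ $(i\ge1)$ are edge-disjoint, cover $\mathrm{in}_L(v)$, and the edges $rx_i$ $(i\ge1)$ form a cut. For $x_{i+1}$ take the paths $rx_{i+1}$ and $rx_ix_{i+1}$ with their last edges, for $x_1$ the path $rx_1$. So this $L$ is good although its predecessor $L'$ in Example 2 is not.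

## 2. Waves, and the two theorems

For a digraph $G$ and a set $X$ of vertices, $\delta_G(X)$ is the set of edges of $G$ with head in $X$ and tail outside $X$; they *enter* $X$. Put $d_G(X)=|\delta_G(X)|\in\{0,1,\dots,\infty\}$.

**Definition (wave).** Let $L$ be a spanning subdigraph of $D$ and $v\in V-r$. A *$v$-wave* of $L$ is a set $Y\subseteq V\setminus\{r\}$ with $v\in Y$ for which there are edge-disjoint paths $(W_m)_{m\in\delta_L(Y)}$ of $L$ such that $W_m$ has first edge $m$, all its vertices but the first are in $Y$, and it ends at $v$. Let $Z_v=Z_v(L)$ be the union of all $v$-waves.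

So everything that can enter $Y$ in $L$ can be carried on to $v$ simultaneously. The set $\{v\}$ is always a $v$-wave. In Example 1, with $L=D-cv$, the set $\{a,b,c,v\}$ is a $v$-wave: it is entered by $ra$ only, and $W_{ra}=rabv$. The set $\{b,c,v\}$ is not: it is entered by $ab$ and $ac$, and $c$ is a dead end of $L$. In Example 2, no $v$-wave of $L'=D-x_1v$ contains $x_1$, since $rx_1$ would enter it and $x_1$ is a dead end of $L'$. In Example 3, all of $V\setminus\{r\}$ is a $v$-wave of $L$, by the paths $rx_ix_{i+1}v$.

We shall prove (Lemma 9) that $Z_v$ is itself a $v$-wave.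

**Theorem 1.** Every countable rooted digraph $D$ has a good spanning subdigraph $L$. If $F$ is a flame in $D$ with finitely many edges, $L$ can be chosen with $F\subseteq L$. One can use the cuts $\delta_D(Z_v)$, and $u\in Z_v$ implies $Z_u\subseteq Z_v$.

**Theorem 2 (criterion).** A spanning $L\subseteq D$ is good if and only if $L$ is a flame and $x\in Z_w(L)$ for every edge $xw\in E(D)\setminus E(L)$.

So the answer is yes. Theorem 2 says that a deleted edge is harmless exactly when its tail lies in the largest wave of its head. In Example 1 the deleted edge is $cv$ and $c\in Z_v$; in Example 3 it is $x_1v$ and $x_1\in Z_v$; in Example 2 the tail $x_1$ of the deleted edge is not in $Z_v(L')$. Nothing is claimed here about extending infinite flames or about uncountable digraphs.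

## 3. Deleting in-edges at one vertex after another

The obvious plan is to go through the vertices, and at each one to keep a maximal linkable set of in-edges. For finite digraphs this works. We record it in a form that can also be used inside an infinite digraph.

We use Menger's theorem in this form: for a finite number $k$ and vertices $s\ne t$ of a digraph (finite or infinite, parallel edges allowed) there are $k$ edge-disjoint $s\to t$ paths if and only if $d(X)\ge k$ for all vertex sets $X$ with $t\in X\not\ni s$. We also use that $d_G$ is *submodular*:
$$d_G(X)+d_G(X')\ \ge\ d_G(X\cup X')+d_G(X\cap X').\tag{1}$$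
Indeed, an edge entering $X\cup X'$ or $X\cap X'$ enters $X$ or $X'$, and an edge entering both $X\cup X'$ and $X\cap X'$ enters both $X$ and $X'$.

**Lemma 3.** Let $G$ be a finite digraph, $F\subseteq G$ a flame, $w\ne r$, and let $J\supseteq\mathrm{in}_F(w)$ be linkable in $G$. Then there is a flame $F'$ with $F\cup J\subseteq F'\subseteq G$. Moreover $|\mathrm{in}_{F'}(y)|=\lambda_{F'}(y)=\lambda_G(y)$ for all $y\neq r$.

*Proof.* **Step 1: the deletions.** Let $y_1=w,y_2,\dots,y_N$ be the vertices other than $r$, and $G_0=G$. In step $i$ let $I_i$ be a maximal set of edges into $y_i$ that is linkable in $G_{i-1}$ and contains $\mathrm{in}_F(y_i)$; for $i=1$ we require $I_1\supseteq J$. Let $G_i$ arise from $G_{i-1}$ by deleting the edges into $y_i$ that are not in $I_i$. By induction $F\subseteq G_{i-1}$, so $\mathrm{in}_F(y_i)$ is linkable in $G_{i-1}$, the set $I_i$ exists, and $F\subseteq G_i$. The edges of $J$ survive step 1, and later steps delete no edges into $w$. So $F\cup J\subseteq G_N$.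

**Step 2: a tight set.** Its purpose is to show that a step does not lower $\lambda$ anywhere. Fix $i$ and write $u=y_i$, $I=I_i$, $H=G_{i-1}$, $H'=G_i$. The paths linking $I$ use no other edges into $u$, so $I$ is linkable in $H'$, and $d_{H'}(X)\ge|I|$ whenever $u\in X\not\ni r$. We find $T$ with $u\in T\not\ni r$ and $d_{H'}(T)=|I|$ that is entered by no edge of $E(H)\setminus E(H')$. If $H=H'$, take $T=\{u\}$. Otherwise let $f\in\mathrm{in}_H(u)\setminus I$. By maximality $I+f$ is not linkable in $H$. The edges into $u$ in $H'+f$ are those of $I+f$, so $H'+f$ does not have $|I|+1$ edge-disjoint $r\to u$ paths. By Menger there is $T_f$ with $u\in T_f\not\ni r$ and $d_{H'+f}(T_f)\le|I|$. Since $d_{H'}(T_f)\ge|I|$, we get $d_{H'}(T_f)=|I|$ and $f$ does not enter $T_f$, that is, the tail of $f$ is in $T_f$. Let $T=\bigcup_fT_f$. If $d_{H'}(T')=d_{H'}(T'')=|I|$ for sets $T',T''$ containing $u$ and not $r$, then by (1) $d_{H'}(T'\cup T'')+d_{H'}(T'\cap T'')\le2|I|$, and both terms are at least $|I|$; so $d_{H'}(T'\cup T'')=|I|$. Hence $d_{H'}(T)=|I|$. All edges of $E(H)\setminus E(H')$ have head $u\in T$ and tail in $T$.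

**Step 3: $\lambda$ is unchanged.** We have $|I|\le\lambda_H(u)\le d_H(T)=d_{H'}(T)=|I|$, so $\lambda_H(u)=|I|$. Let $y\ne r$ and $y\in X\not\ni r$. If $u\notin X$, then $d_{H'}(X)=d_H(X)\ge\lambda_H(y)$. If $u\in X$, then by (1)
$$d_{H'}(X)\ge d_{H'}(X\cup T)+d_{H'}(X\cap T)-d_{H'}(T)\ge d_{H'}(X\cup T)=d_H(X\cup T)\ge\lambda_H(y).$$
Here $d_{H'}(X\cap T)\ge|I|=d_{H'}(T)$ because $u\in X\cap T$, and no edge of $E(H)\setminus E(H')$ enters $X\cup T$. By Menger $\lambda_{H'}(y)\ge\lambda_H(y)$, so $\lambda_{H'}=\lambda_H$.

At the end, $|\mathrm{in}_{G_N}(y_i)|=|I_i|=\lambda_{G_{i-1}}(y_i)=\lambda_{G_N}(y_i)=\lambda_G(y_i)$ for all $i$, so the maximum systems of edge-disjoint paths in $G_N$ link all in-edges. Hence $F'=G_N$ is a flame. $\square$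

With $F=\emptyset$ and $J=\emptyset$ this settles finite $D$. Now let $D$ be infinite and run the same plan along an enumeration of the vertices.

**Example 4 (the limit step fails).** Let $D$ have edges $rs$, and $sx_i$, $x_{i+1}x_i$ for $i\ge1$. All $x_i$ satisfy $\lambda_D(x_i)=1$, because of $rs$. Process $s,x_1,x_2,\dots$. At $x_i$ the edges $sx_i$ and $x_{i+1}x_i$ are present, the set $\{x_{i+1}x_i\}$ is linkable by $rsx_{i+1}x_i$, and it is maximal. So we may delete $sx_i$. Each step is legal and leaves $\lambda$ unchanged. But in the limit all edges $sx_i$ are gone and no $x_i$ can be reached from $r$. (A good $L$ exists: keep the $sx_i$ and delete the $x_{i+1}x_i$; the cut is $\{rs\}$ for every $x_i$.)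

The paths that justified each step were destroyed later. This can be repaired: when an edge is accepted, accept with it a *finite flame* that contains it. Section 5 does this, after some tools. It will take care of all vertices of finite in-degree, and it will show where the real difficulty is.

## 4. Four tools

A *trail* is a finite directed edge sequence without repeated edges. If a trail has different first and last vertices and visits neither of them a second time, then it contains a path with the same first edge and the same last edge: remove cycles at inner vertices.

For $Z\subseteq V\setminus\{v\}$ let $d^v_G(Z)$ be the number (possibly $\infty$) of edges of $G$ with head in $Z$ and tail in $V\setminus(Z\cup\{v\})$. This is $d_{G-\mathrm{out}(v)}(Z)$, so it is submodular in $Z$. For a set $J$ of edges let $e_J(Z)$ be the number of edges of $J$ with tail in $Z$; clearly $e_J(Z)+e_J(Z')=e_J(Z\cup Z')+e_J(Z\cap Z')$. For a set $\mathcal Q$ of paths, $\mathrm{last}(\mathcal Q)$ is the set of last edges of its members.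

**Fact 4 (linkability of finite sets).** Let $J$ be a finite set of edges with head $v$. Then $J$ is linkable in $G\cup J$ if and only if
$$e_J(Z)\le d^v_G(Z)\quad\text{for all }Z\subseteq V\setminus\{r,v\}.\tag{2}$$

*Proof.* Let $G^*$ arise from $G$ by deleting all edges at $v$ and adding $J$. Paths that end at $v$ use no edge leaving $v$ and one edge entering $v$, so linkability of $J$ means that $G^*$ has $|J|$ edge-disjoint $r\to v$ paths. By Menger this means $|J|\le d_{G^*}(Z\cup\{v\})=d^v_G(Z)+|J|-e_J(Z)$ for all $Z\subseteq V\setminus\{r,v\}$. $\square$

**Fact 5 (edge version of the Erdős–Menger theorem).** Let $H$ be a digraph, possibly with parallel edges, and $s\ne t$ vertices of $H$.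

(a) There are an $st$-cut $C$ and edge-disjoint $s\to t$ paths $(P_f)_{f\in C}$ with $E(P_f)\cap C=\{f\}$.

(b) Let $C$ and $(P_f)_{f\in C}$ be as in (a), and let $X$ be the set of vertices not reachable from $s$ in $H-C$. Then $t\in X\not\ni s$, $\delta_H(X)=C$, and $P_f$ is outside $X$ before $f$ and inside $X$ after $f$.

*Proof.* (a) The Erdős–Menger theorem, proved by Aharoni (1987) in the countable case and by Aharoni–Berger (Invent. Math. 176 (2009)) in general, says: for vertex sets $A,B$ of a digraph there are disjoint $A$–$B$ paths and an $A$–$B$ separator consisting of exactly one vertex from each of them. Apply it to the line digraph of $H$ (its vertices are the edges of $H$, with an arc from $e$ to $f$ if the head of $e$ is the tail of $f$), with $A$ the edges leaving $s$ and $B$ the edges entering $t$. We get edge-disjoint $s\to t$ trails and a set $C$ of edges, one from each trail, that meets all $s\to t$ paths. Each trail contains an $s\to t$ path; this path meets $C$, and it can do so only in the $C$-edge of its trail.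

(b) $t\in X$ since $C$ is a cut. An edge entering $X$ is in $C$, since otherwise its head would be reachable. Let $f\in C$. The part of $P_f$ before $f$ avoids $C$, so its vertices, including the tail of $f$, are not in $X$. The part of $P_f$ after $f$ avoids $C$ as well; so if one of its vertices (the head of $f$ included) were reachable in $H-C$, then so would be $t$. Hence all of them are in $X$, and $f\in\delta_H(X)$. $\square$

**Fact 6 (Pym's theorem, J. London Math. Soc. 44 (1969)).** If $\mathcal P,\mathcal Q$ are families of disjoint paths in a digraph, there is a family $\mathcal R$ of disjoint paths inside $\bigcup(\mathcal P\cup\mathcal Q)$ whose sets of initial and terminal vertices satisfy $\mathrm{In}(\mathcal P)\subseteq\mathrm{In}(\mathcal R)\subseteq\mathrm{In}(\mathcal P)\cup\mathrm{In}(\mathcal Q)$ and $\mathrm{Ter}(\mathcal Q)\subseteq\mathrm{Ter}(\mathcal R)\subseteq\mathrm{Ter}(\mathcal P)\cup\mathrm{Ter}(\mathcal Q)$.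

**Fact 7 (decomposition).** Let $U$ be a finite set of edges and $K$ a set of vertices such that every $z\in K$ is the head of as many edges of $U$ as it is the tail of. Then $U$ can be partitioned into closed trails and trails whose first and last vertices are not in $K$ and whose inner vertices are in $K$. Each edge of $U$ with tail outside $K$ is the first edge of exactly one trail of the second kind, and each edge of $U$ with head outside $K$ is the last edge of exactly one of them. If such a trail has different first and last vertices, it contains a path with the same first and last edges.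

*Proof.* Fix at each $z\in K$ a bijection from the $U$-edges entering $z$ to the $U$-edges leaving $z$, and follow it. Since $U$ is finite, we run into a cycle or stop on both sides outside $K$. The last sentence holds because inner vertices are in $K$ and the two end vertices are not. $\square$

## 5. Making all finite sets of in-edges linkable

**Lemma 8.** Let $F$ be a flame in $D$ with finitely many edges (possibly none). There is a spanning $D_0\subseteq D$ with $F\subseteq D_0$ such that

(P1) for all $v\ne r$, every finite $F'\subseteq\mathrm{in}_{D_0}(v)$ is linkable in $D_0$;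

(P2) for each $xw\in E(D)\setminus E(D_0)$ there is $Z\subseteq V\setminus\{r,w\}$ with $x\in Z$ and $d^w_{D_0}(Z)=e_{\mathrm{in}_{D_0}(w)}(Z)<\infty$.

*Proof.* Enumerate $E(D)=\{e_0,e_1,\dots\}$ and put $F_0=F$. At step $k$ let $D^k$ be $D$ minus the edges deleted so far; we keep a finite flame $F_k\subseteq D^k$. Let $e_k=xw$. If $e_k\in F_k$, put $F_{k+1}=F_k$. If $e_k\notin F_k$ and $\mathrm{in}_{F_k}(w)+e_k$ is linkable in $D^k$, take a finite subdigraph of $D^k$ that contains $F_k$ and a linking system, and apply Lemma 3 in it; this gives a finite flame $F_{k+1}\supseteq F_k+e_k$ in $D^k$. Otherwise delete $e_k$ and put $F_{k+1}=F_k$.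

Edges of the $F_k$ are never deleted, and each $e_k$ is deleted or lies in $F_{k+1}$. So $D_0=\bigcup F_k$ is $D$ minus all deleted edges. A finite $F'\subseteq\mathrm{in}_{D_0}(v)$ lies in some $F_k$ and is linkable in $F_k\subseteq D_0$. This is (P1).

For (P2) let $e_k=xw$ be a deleted edge and $J=\mathrm{in}_{F_k}(w)$. The set $J+e_k$ is not linkable in $D^k$, while $J$ is. By Fact 4 there is $Z\subseteq V\setminus\{r,w\}$ with $e_{J+e_k}(Z)>d^w_{D^k}(Z)\ge e_J(Z)$. So $x\in Z$ and $d^w_{D^k}(Z)=e_J(Z)$, a finite number. Hence
$$d^w_{D_0}(Z)\le d^w_{D^k}(Z)=e_J(Z)\le e_{\mathrm{in}_{D_0}(w)}(Z)\le d^w_{D_0}(Z),$$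
where the last inequality follows from (P1) and Fact 4, applied to the finite subsets of $\mathrm{in}_{D_0}(w)$. So equality holds throughout. $\square$

In $D_0$ the in-edges of a vertex of finite in-degree are linkable. At a vertex of infinite in-degree only the finite subsets are known to be linkable, and this is where the method stops.

**Example 5 ($D_0$ need not be a flame).** Let $D$ have edges $ry_i$, $y_ix_i$, $y_ix_0$, $x_iv$ for $i\ge1$, and $x_0v$. A finite set of in-edges of $v$ is linkable: use the paths $ry_ix_iv$, and for $x_0v$ the path $ry_jx_0v$ with $j$ so large that $x_jv$ is not in the set. All in-edges of $x_0$ are linkable by the paths $ry_jx_0$, and the other vertices have in-degree 1. So nothing is ever deleted in the proof of Lemma 8, for any enumeration (with $F=\emptyset$), and $D_0=D$. But $\mathrm{in}_D(v)$ is not linkable: if the path for $x_0v$ uses $ry_j$, no path is left for $x_jv$. Some edge has to go. For instance $D-x_0v$ is good: take $\mathcal P_v=\{ry_ix_iv:i\ge1\}$ and $\mathcal P_{x_0}=\{ry_jx_0:j\ge1\}$, both with the cut $\{ry_i:i\ge1\}$; the remaining vertices $y_i$, $x_i$ have one in-edge, the paths $ry_i$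 and $ry_ix_i$, and the cut $\{ry_i\}$.

So we have to delete in-edges at vertices of infinite in-degree, and by Theorem 2 we should do so only inside waves. Let us first prove the criterion.

## 6. The largest wave and the proof of Theorem 2

**Lemma 9.** (a) If $Z$ is a $v$-wave, $u\in Z$ and $Y$ is a $u$-wave, then $Z\cup Y$ is a $v$-wave. (b) $Z_v$ is a $v$-wave, and $u\in Z_v$ implies $Z_u\subseteq Z_v$.

*Proof.* (a) Let $W,W'$ be the path families of $Z$ and $Y$, and let $m\in\delta_L(Z\cup Y)$. If the head of $m$ is in $Z$, then $m\in\delta_L(Z)$ and we take $W_m$. Otherwise the head of $m$ is in $Y\setminus Z$ and $m\in\delta_L(Y)$. Follow $W'_m$, which ends at $u\in Z$, up to its first edge $g$ entering $Z$, and continue along $W_g$. The vertices before the head of $g$ are outside $Z$ and the later ones are in $Z$, so this is a path. The edge $g$ has its tail in $Y$, so $g\notin\delta_L(Z\cup Y)$, and different $m$ give different $g$. Thus the families $W_m$ and $W_g$ that we use are different members of $W$. The edges used before $g$ have heads outside $Z$, all other edges used have heads in $Z$. So the new paths are edge-disjoint.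

(b) $\{v\}$ is a $v$-wave. Since $V$ is countable, $Z_v$ is the union of countably many $v$-waves, hence by (a) with $u=v$ of an increasing sequence $Y^1\subseteq Y^2\subseteq\dots$ of $v$-waves. Choose the families $W^k$ successively as in (a); then $W^{k+1}_m=W^k_m$ for $m\in\delta_L(Y^k)\cap\delta_L(Y^{k+1})$. If $m\in\delta_L(Z_v)$, then $m\in\delta_L(Y^k)$ for all large $k$, and $W^k_m$ is eventually constant. The eventual paths show that $Z_v$ is a $v$-wave: any two of them are both present at some stage $k$, so they are edge-disjoint. If $u\in Z_v$, then $Z_v\cup Z_u$ is a $v$-wave by (a), hence contained in $Z_v$. $\square$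

*Proof of Theorem 2, "only if".* Let $L$ be good. We saw that $L$ is a flame. Let $xw\in E(D)\setminus E(L)$, and let $C$ be the cut chosen from the system $\mathcal P_w$. Each path of $\mathcal P_w$ contains exactly one edge of $C$, because the paths are edge-disjoint and $C$ has one edge from each. By Fact 5(b) in $H=D$ with $s=r$, $t=w$, the set $Y$ of vertices not reachable from $r$ in $D-C$ satisfies $w\in Y\not\ni r$ and $\delta_D(Y)=C\subseteq E(L)$, and the paths of $\mathcal P_w$ stay in $Y$ after their $C$-edges. So the final segments of these paths, starting with the $C$-edges, show that $Y$ is a $w$-wave of $L$. Since $xw\notin C=\delta_D(Y)$, we get $x\in Y\subseteq Z_w$.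

*Proof of Theorem 2, "if".* Let $L$ be a flame with $x\in Z_w$ for all $xw\in E(D)\setminus E(L)$. Fix $v\ne r$ and let $Z=Z_v$.

**Step 1: $\delta_D(Z)=\delta_L(Z)$.** This makes an edge set of $L$ a cut of $D$. If $xw\in E(D)\setminus E(L)$ and $w\in Z$, then $x\in Z_w\subseteq Z_v=Z$ by Lemma 9, so $xw$ does not enter $Z$.

**Step 2: all edges of $\delta_L(Z)$ can be reached from $r$ simultaneously.** Contract $Z$ in $L$ to a vertex $t$, deleting the edges inside $Z$ and those leaving $Z$, and apply Fact 5 with $s=r$. Undoing the contraction, we get $Z''\supseteq Z$ with $r\notin Z''$ and edge-disjoint paths $\Sigma_f$ of $L$, $f\in\delta_L(Z'')$, such that $\Sigma_f$ goes from $r$ through $f$, stays in $Z''$ after $f$, and ends with its only edge $g(f)$ of $\delta_L(Z)$. Go from $f$ along $\Sigma_f$ to $g(f)$, and then along the wave path $W_{g(f)}$ of $Z$. The edges before $g(f)$ have heads outside $Z$, the others have heads in $Z$, and the $g(f)$ are distinct; so these paths are edge-disjoint and show that $Z''$ is a $v$-wave. Hence $Z''\subseteq Z_v=Z$, so $Z''=Z$. Then $f\in\delta_L(Z)$ gives $g(f)=f$. So the edges $g\in\delta_L(Z)$ are the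 last edges of edge-disjoint paths $\Sigma_g$ of $L$ that start at $r$ and have all vertices but the last outside $Z$.

**Step 3: all edges of $\delta_L(Z)$ can be joined to all edges of $\mathrm{in}_L(v)$ simultaneously.** The wave paths use all of $\delta_L(Z)$ but perhaps not all of $\mathrm{in}_L(v)$; for the flame paths it is the other way around. Pym's theorem combines them. In the line digraph of $L$ let $\mathcal P$ be the family of the wave paths $W_m$, $m\in\delta_L(Z)$. Let $\mathcal Q$ consist of the segments, from the last edge in $\delta_L(Z)$ on, of edge-disjoint $r\to v$ paths of $L$ covering $\mathrm{in}_L(v)$. Both are families of disjoint paths from $\delta_L(Z)$ to $\mathrm{in}_L(v)$; $\mathrm{In}(\mathcal P)=\delta_L(Z)$ and $\mathrm{Ter}(\mathcal Q)=\mathrm{in}_L(v)$; and all edges occurring have heads in $Z$. By Fact 6 there are edge-disjoint trails in $L$ whose first edges are exactly the edges of $\delta_L(Z)$, whose last edges are exactly the edges of $\mathrm{in}_L(v)$, and all of whose vertices but the first are in $Z$. Every edge of $\delta_L(Z)$ is the first edge of a trail, so by disjointness a trail contains only one edge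 of $\delta_L(Z)$, its first; in the same way it contains only one edge of $\mathrm{in}_L(v)$, its last. So the first vertex, which is outside $Z$, and the last vertex $v$ are visited only once, and the trail contains a path with the same first and last edge.

**Step 4: conclusion.** Prefix the path starting with $g$ by $\Sigma_g$. The edges of $\Sigma_g$ other than $g$ have heads outside $Z$, and the vertices of $\Sigma_g$ before the head of $g$ are outside $Z$. So we get edge-disjoint $r\to v$ paths of $L$ covering $\mathrm{in}_L(v)$. Each contains exactly one edge of $\delta_L(Z)=\delta_D(Z)$, and all edges of $\delta_D(Z)$ occur. Finally $\delta_D(Z)$ is an $rv$-cut in $D$ because $v\in Z\not\ni r$. $\square$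

The proof shows that for a good $L$ one can always use the cuts $\delta_D(Z_v)$. Together with Lemma 9(b), this is the last sentence of Theorem 1. What remains is to find, inside $D_0$, a flame that satisfies the criterion and contains $F$.

## 7. Exchanging in-edges inside a wave

The first tool changes a given path system so that it uses prescribed in-edges of $v$, without touching its entry into $Y$ and with only finitely many changes. It is an augmenting-path argument, with two twists: the paths whose last edges are already wanted must not lose them, and the new edges are to be taken from a given digraph $\Theta$.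

**Lemma 10 (Exchange Lemma).** Let $v\in Y\subseteq V\setminus\{r\}$, let $\Theta$ be a digraph on $V$ in which $v$ has no outgoing edge, and let $\mathcal Q$ be a set of edge-disjoint paths ending at $v$, each starting outside $Y$ and entering $Y$ exactly once. Suppose all edges of $\Theta$ entering $Y$ are in $E(\mathcal Q)$. Let $J$ be a finite set of edges into $v$ such that each $j\in J$ with tail outside $Y$ is in $\mathrm{last}(\mathcal Q)$, and
$$e_J(Z)\le d_\Theta(Z)\quad\text{for all }Z\subseteq Y\setminus\{v\}.$$
Then by replacing finitely many paths of $\mathcal Q$ by equally many others one gets a set $\mathcal Q'$ of edge-disjoint paths ending at $v$ with the same starting vertices and the same edges entering $Y$ (each path entering $Y$ exactly once), with $J\subseteq\mathrm{last}(\mathcal Q')$, all new edges lying in $E(\Theta)\cup J$ and having both ends in $Y$.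

*Proof.* Note that a $\mathcal Q$-path stays in $Y$ once it has entered $Y$. It suffices to add one $j=xv\in J\setminus\mathrm{last}(\mathcal Q)$ while keeping $J\cap\mathrm{last}(\mathcal Q)$ and the hypotheses, and to iterate. By hypothesis $x\in Y$. Also $j\notin E(\mathcal Q)$, since an edge of $E(\mathcal Q)$ with head $v$ is a last edge.

**Step 1: residual arcs.** Let $z\to z'$ be a residual arc if $zz'\in E(\Theta)\setminus E(\mathcal Q)$ (*forward*), or if $z'z\in E(\mathcal Q)$ and $z\ne v$ (*reverse*). No residual arc leaves $v$. Let $Z$ be the set of vertices from which $x$ can be reached by residual arcs, including $x$. Then $v\notin Z$. Moreover $Z\subseteq Y\setminus\{v\}$: if $z'\in Y$ and $zz'\in E(\Theta)\setminus E(\mathcal Q)$, then $z\in Y$, because $\Theta$-edges entering $Y$ are in $E(\mathcal Q)$; and if $z'\in Y$ and $z'z\in E(\mathcal Q)$, then $z\in Y$, because $\mathcal Q$-paths do not leave $Y$.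

**Step 2: the case in which $Z$ meets a $\mathcal Q$-path whose last edge is not in $J$.** Here we augment. Take a simple residual path from such a vertex to $x$, let $z_0$ be its last vertex lying on such a $\mathcal Q$-path, call this path $q_0$, and keep only the part of the residual path from $z_0$ on. If a reverse arc $z\to z'$ is used, then $z'$ comes after $z_0$, so the $\mathcal Q$-path containing $z'z$ has its last edge in $J$; and $z'z$ is not that last edge because $z\ne v$. Call $q_0$ and the finitely many $\mathcal Q$-paths containing such edges $z'z$ *affected*.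

Let $U$ arise from the set of edges with head in $Y$ of the affected paths by removing the part of $q_0$ after $z_0$ and all edges used in reverse, and adding all edges used forward and $j$. The forward edges have heads in $Z$, so $j$ is not among them. The added edges are not in $E(\mathcal Q)$, they lie in $E(\Theta)\cup J$, and added and removed edges have both ends in $Y$.

Every vertex of $Y\setminus\{v\}$ is the head of as many edges of $U$ as it is the tail of. Before the change this holds. At $z_0$ one outgoing edge (on $q_0$) was removed, and the first residual arc either added an outgoing edge or removed an ingoing edge. At an inner vertex of the residual path, the arc into it adds an ingoing or removes an outgoing edge, and the arc out of it adds an outgoing or removes an ingoing edge; these cancel. At $x$, the added outgoing edge $j$ compensates for the last residual arc. If $z_0=x$, then $j$ compensates for the removed edge of $q_0$. At inner vertices of the removed part of $q_0$ one ingoing and one outgoing edge were removed.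

No edge of $U$ has tail $v$, and all have head in $Y$. By Fact 7 with $K=Y\setminus\{v\}$, there are edge-disjoint paths in $U$ ending at $v$ whose first edges are exactly the edges of the affected paths entering $Y$, and whose last edges are exactly the edges of $U$ with head $v$. Prefix the parts of the affected paths outside $Y$. The new paths replace the affected ones. They are edge-disjoint from the other $\mathcal Q$-paths. The last edges are the old ones, minus the last edge of $q_0$, which is not in $J$, plus $j$. The edges entering $Y$ and the starting vertices are the same, so the hypotheses persist.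

**Step 3: the other case is impossible.** Suppose all $\mathcal Q$-paths meeting $Z$ have last edges in $J$. Every $\Theta$-edge entering $Z$ is in $E(\mathcal Q)$, since otherwise it is a forward arc and its tail is in $Z$. A $\mathcal Q$-path starts outside $Y$, hence outside $Z$; once in $Z$ it stays there until $v$, because of the reverse arcs, and then its last edge is in $J$ with tail in $Z$. So each $\mathcal Q$-path enters $Z$ at most once, and
$$d_\Theta(Z)\le|\{j'\in J\cap\mathrm{last}(\mathcal Q):\text{the tail of }j'\text{ is in }Z\}|\le e_J(Z)-1,$$
since $j$ has tail $x\in Z$ and $j\notin\mathrm{last}(\mathcal Q)$. This contradicts the hypothesis. $\square$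

## 8. Path systems of finite in-degree towards one vertex

Fix one vertex $v$ of infinite in-degree. We want a set $Y$ and paths to $v$ using all edges that enter $Y$, so that $Y$ is a wave. Later we have to treat infinitely many such vertices, and the path system of $v$ will run through the others. To keep the interference finite, we want the path system to enter each vertex $\neq v$ only finitely often. This cannot always be achieved with paths starting at $r$.

**Example 6.** Let $G$ have edges $rp_i,p_ib,bx_i,x_iv$ for $i\ge1$. Infinitely many edge-disjoint $r\to v$ paths enter $b$ infinitely often. The way out is to start the paths at $b$ and to remember that $b$ can be reached from $r$ by infinitely many other edge-disjoint paths: take $B=\{b\}$, $Y=\{v\}$, $\mathcal Q=\{bx_iv:i\ge1\}$, and as a reserve the paths $rp_ib$.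

**Lemma 11 (Key Lemma).** Let $G$ be a countable digraph with root $r$ and vertex set $V$, let $v\ne r$ have no outgoing edges, and let $J$ be a finite linkable set of edges into $v$. There are $B\subseteq V\setminus\{r,v\}$, $Y\subseteq V\setminus(\{r\}\cup B)$ with $v\in Y$, and a set $\mathcal Q$ of edge-disjoint paths in $G$ from $\{r\}\cup B$ to $v$ such that

(i) each $\mathcal Q$-path enters $Y$ exactly once, and $\delta_G(Y)\subseteq E(\mathcal Q)$;

(ii) every vertex $\ne v$ has finite in-degree in $\mathcal Q$;

(iii) for each $b\in B$ there are infinitely many edge-disjoint $r\to b$ paths in $G-E(\mathcal Q)$;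

(iv) $J\subseteq\mathrm{last}(\mathcal Q)$.

In Example 6 the data given there satisfy (i)–(iii). The idea of the proof is to give each vertex a capacity. Initially all capacities are infinite and all vertices count as starting points. If a starting point $b$ turns out to have only a finite reserve of $r\to b$ paths, it loses its status and gets a finite capacity, one more than the reserve.

*Proof.* **Step 1: capacities and $n$-sets.** Let $V'=V\setminus\{r,v\}$. For $n:V'\to\{1,2,\dots\}\cup\{\infty\}$ let $B(n)=n^{-1}(\infty)$, $\mathrm{Fin}(n)=V'\setminus B(n)$ and $R(n)=\{r\}\cup B(n)$. Let $G^n$ arise from $G$ by splitting each $x\in\mathrm{Fin}(n)$ into $x^-$, which receives the in-edges, and $x^+$, which emits the out-edges, joined by $n(x)$ parallel *capacity edges* from $x^-$ to $x^+$. So $x^+$ is entered only by capacity edges, and $x^-$ is left only by capacity edges. In this proof $\delta$ without index refers to $G^n$.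

A set $Y\subseteq V(G^n)\setminus R(n)$ with $v\in Y$ is an *$n$-set* if it has a *witness*: edge-disjoint paths $(\Sigma_t)_{t\in\delta(Y)}$ in $G^n$, where $\Sigma_t$ starts in $R(n)$ and has last edge $t$. By edge-disjointness $t$ is the only edge of $\Sigma_t$ in $\delta(Y)$; since $\Sigma_t$ starts outside $Y$, all edges of $\Sigma_t$ have tails outside $Y$.

**Step 2: there is a smallest $n$-set $Y(n)$.** First, $V(G^n)\setminus R(n)$ is an $n$-set, witnessed by single edges. Next, let $Y_1,U$ be $n$-sets with witnesses $\Sigma^1,\Sigma^2$; we show that $Y_1\cap U$ is an $n$-set. Let $t\in\delta(Y_1\cap U)$. If $t\in\delta(Y_1)$, take $\Sigma^1_t$. Otherwise the tail of $t$ is in $Y_1\setminus U$ and $t\in\delta(U)$. Let $g$ be the last edge of $\Sigma^2_t$ entering $Y_1$, and take $\Sigma^1_g$ followed by the part of $\Sigma^2_t$ after $g$. Here $g\ne t$, since the tail of $t$ is in $Y_1$. The head of $g$ is the tail of a later edge of $\Sigma^2_t$, so it is outside $U$; hence $g\notin\delta(Y_1\cap U)$. Different $t$ give different $g$. The edges of the first parts have tails outside $Y_1$, those of the second parts have tails in $Y_1$. So we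 get edge-disjoint paths, a witness of $Y_1\cap U$. Note that the path of $t$ is kept if $t\in\delta(Y_1)\cap\delta(Y_1\cap U)$.

Since $V(G^n)$ is countable, the intersection of all $n$-sets is the intersection of countably many, hence of a decreasing sequence $Y_1\supseteq Y_2\supseteq\dots$ with $Y_{k+1}=Y_k\cap U_k$ and witnesses chosen successively as above. For $t\in\delta(\bigcap Y_k)$ we have $t\in\delta(Y_k)$ for all large $k$, and the witness path of $t$ is eventually constant. The eventual paths form a witness of $\bigcap Y_k$. So the intersection is an $n$-set, and it is the smallest one.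

**Step 3: from $\delta(Y(n))$ all edges can be continued to $v$.** *There are edge-disjoint paths $(\Lambda_t)_{t\in\delta(Y(n))}$, where $\Lambda_t$ has first edge $t$, is otherwise inside $Y(n)$, and ends at $v$.* Apply Fact 5 to the digraph consisting of the edges inside $Y(n)$ and the edges of $\delta(Y(n))$ with their tails identified to $s$, with target $v$. We get $Y'\subseteq Y(n)$ with $v\in Y'$ and, for the edges $f\in\delta(Y')$, edge-disjoint paths $P_f$ from $s$ to $v$ with $f$ the only edge of $P_f$ in $\delta(Y')$. For each $f$ take the witness path (of $Y(n)$) of the first edge of $P_f$, and continue along $P_f$ up to $f$. This is a witness of $Y'$, because edges of the witness of $Y(n)$ have tails outside $Y(n)$ and the later edges have tails in $Y(n)$. So $Y'$ is an $n$-set, and $Y'=Y(n)$. The first edge of $P_f$ is in $\delta(Y(n))=\delta(Y')$, hence equals $f$. So $\Lambda_f:=P_f$, with its original first vertex, is as desired.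

**Step 4: the reserve of a starting point.** For $b\in B(n)$ let $\sigma_n(b)$ be the supremum of all $m\ge0$ such that there are a witness of $Y(n)$ and $m$ paths $r\to b$ in $G^n$, all edge-disjoint. Such $r\to b$ paths avoid $Y(n)$, since all edges of $\delta(Y(n))$ are used by the witness.

The next two steps prove: *if $\sigma_n(b)=\infty$ for all $b\in B(n)$, there are one witness $\Sigma^*$ of $Y(n)$ and infinite sets $\mathcal S_b$ $(b\in B(n))$ of $r\to b$ paths in $G^n$, all these paths being edge-disjoint.* The point is that a single witness serves all $b$, with infinitely many reserve paths for each. We fix such an $n$ and write $T=\delta(Y(n))$, $R=R(n)$. A *$t$-path* ($t\in T$) starts in $R$, has last edge $t$ and no other edge in $T$. A *$b$-path* is an $r\to b$ path without edges in $T$. All edges of such paths have tails outside $Y(n)$. For $T'\subseteq T$, a *$T'$-family* consists of one $t$-path for each $t\in T'$, all edge-disjoint.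

**Step 5: filling a gap in a family.** *Let $A'$ be a finite edge set and $N$ a $T''$-family avoiding $A'$. Let $E\subseteq T''$ be finite, $e_1\in E$, let $\Sigma=(\Sigma_t)_{t\in T''\setminus E}$ be a $(T''\setminus E)$-family and $\mathcal S$ a finite set of $b'$-paths, all paths of $\Sigma$ and $\mathcal S$ edge-disjoint and avoiding $A'$. Then there are a $T'''$-family with $(T''\setminus E)\cup\{e_1\}\subseteq T'''\subseteq T''$ and $\mathcal S'\subseteq\mathcal S$ with $|\mathcal S\setminus\mathcal S'|\le1$, all edge-disjoint and avoiding $A'$.* So a missing edge $e_1$ can be covered at the cost of at most one reserve path.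

Consider only edges not in $A'$ with tails outside $Y(n)$; $e_1\notin A'$ because $N$ avoids $A'$. Residual arcs: $z\to z'$ if $zz'$ is a non-$T$-edge not in $E(\Sigma)\cup E(\mathcal S)$ (forward), or if $z'z\in E(\Sigma)\setminus T$ (reverse). Let $Z$ be the set of vertices from which the tail $x$ of $e_1$ can be reached. Non-$T$-edges with tails outside $Y(n)$ have heads outside $Y(n)$, so $Z\cap Y(n)=\emptyset$.

*First case: $Z$ contains a vertex of $R$ or of a path in $\mathcal S$.* Take a simple residual path from such a vertex to $x$, let $z_0$ be its last vertex of this kind, and keep the part from $z_0$ on. If $z_0\notin R$, delete from $\mathcal S$ one path $S$ through $z_0$ and use its initial segment $rSz_0$. Let $U$ consist of the edges of the finitely many $\Sigma$-paths some of whose edges are used in reverse, minus these reversed edges, plus the edges used forward, plus $e_1$, and (if $z_0\notin R$) plus the edges of $rSz_0$. Let $K=V(G^n)\setminus(Y(n)\cup R)$. Every vertex in $K$ is the head of as many edges of $U$ as it is the tail of. Indeed this holds for the $\Sigma$-paths, which start in $R$ and end in $Y(n)$, and at the inner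 vertices of $rSz_0$; at inner vertices of the residual path the two changes cancel; at $z_0$, if $z_0\notin R$, the last edge of $rSz_0$ compensates for the first residual arc; at $x$ the edge $e_1$ compensates for the last one. If $z_0=x\notin R$, the last edge of $rSz_0$ and $e_1$ compensate each other. Edges of $U$ have tails outside $Y(n)$. By Fact 7 every $T$-edge of $U$ is the last edge of a trail with inner vertices in $K$ whose first vertex is outside $K$ and not in $Y(n)$, hence in $R$. Such a trail contains a path with the same last edge $t$, and this is a $t$-path, because its other edges have heads in $K$. These $t$-paths are edge-disjoint. The $T$-edges of $U$ are $e_1$ and those of the affected $\Sigma$-paths. The forward edges and $e_1$ are not in $E(\Sigma)\cup E(\mathcal S)$. So the new paths together with the unaffected $\Sigma$-paths and with $\mathcal S'=\mathcal S\setminus\{S\}$ (or $\mathcal S'=\mathcal S$ if $z_0\in R$) are as desired, with $T'''=(T''\setminus E)\cup\{e_1\}$.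

*Second case: otherwise.* A considered non-$T$-edge entering $Z$ is in $E(\Sigma)\cup E(\mathcal S)$, since otherwise its tail would be in $Z$; so it is in $E(\Sigma)$, because no $\mathcal S$-path meets $Z$. A $\Sigma$-path meeting $Z$ starts in $R$, outside $Z$, and by the reverse arcs, once in $Z$ it stays there until its final $T$-edge. So it enters $Z$ exactly once, and its $T$-edge has its tail in $Z$. For $t\in T''$ with tail in $Z$ let $f_t$ be the last non-$T$-edge of $N_t$ entering $Z$; it exists since $R\cap Z=\emptyset$. Then $f_t\in E(\Sigma)$, and different $t$ give different edges $f_t$, which lie on different $\Sigma$-paths. Take the $\Sigma$-path containing $f_t$ up to $f_t$ (its edges have tails outside $Z$), and then $N_t$ after $f_t$ (tails in $Z$). This is a $t$-path. Add the paths $\Sigma_t$ for those $t\in T''\setminus E$ whose tails are outside $Z$; they miss $Z$. Add also all of $\mathcal S$, whose paths miss $Z$. All these paths are edge-disjoint: edges with tails in $Z$ come from different $N_t$, and edges with tails outside $Z$ from different paths in $\Sigma$ and $\mathcal S$. They cover all $t\in T''$ with tail in $Z$,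 in particular $e_1$, and all $t\in T''\setminus E$ with tail outside $Z$. So here $\mathcal S'=\mathcal S$.

**Step 6: choosing the paths one by one.** For a finite edge set $A$ and $T'\subseteq T$ with $A\cap T=T\setminus T'$ call $(A,T')$ *extendable* if there is a $T'$-family avoiding $A$, and for all $b\in B(n)$ and all $m$ there are a $T'$-family and $m$ $b$-paths, all edge-disjoint and avoiding $A$. By assumption $(\emptyset,T)$ is extendable. Let $(A,T')$ be extendable.

(α) For $t\in T'$ let $P$ be the $t$-path of some $T'$-family avoiding $A$, and put $T''=T'\setminus\{t\}$.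

(β) For $b\in B(n)$ let $P$ be the $b$-path in an edge-disjoint system avoiding $A$ that consists of a $T'$-family and one $b$-path, and put $T''=T'$.

*In both cases $(A\cup E(P),T'')$ is extendable.* Put $A'=A\cup E(P)$. Then $A'\cap T=T\setminus T''$, and the rest of the family used is a $T''$-family $N$ avoiding $A'$. Given $b'\in B(n)$ and $m$, let $a=|E(P)|$. Take a $T'$-family and $m+a$ $b'$-paths, edge-disjoint and avoiding $A$, and discard all those that contain an edge of $P$. These are at most $a$ paths, and in case (α) the $t$-path is among them. Let $E\subseteq T''$ be the set of edges of $T''$ whose paths were discarded and $\ell$ the number of discarded $b'$-paths; then $|E|+\ell\le a$. Apply Step 5 at most $|E|$ times, always with the same $N$ and $A'$. We get a $T''$-family and at least $m+a-\ell-|E|\ge m$ $b'$-paths, all edge-disjoint and avoiding $A'$.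

Starting with $(\emptyset,T)$, perform (α) once for each $t\in T$ and (β) infinitely often for each $b\in B(n)$, in a sequence of length at most $\omega$. Each $P$ avoids all earlier ones, so the paths $P$ are edge-disjoint. They form $\Sigma^*$ and the $\mathcal S_b$ claimed in Step 4.

**Step 7: lowering the capacities.** Let $n_0\equiv\infty$. Given $n_\alpha$, put $n_{\alpha+1}(b)=\sigma_{n_\alpha}(b)+1$ for all $b\in B(n_\alpha)$ with $\sigma_{n_\alpha}(b)<\infty$, and $n_{\alpha+1}=n_\alpha$ elsewhere. At limits take the eventual values; each value changes at most once. As $V$ is countable, $n_{\alpha+1}=n_\alpha=:n$ for some countable $\alpha$. Then $\sigma_n(b)=\infty$ for all $b\in B:=B(n)$. Let $Y^\circ=Y(n)$, and let $\Sigma^*$ and $\mathcal S_b$ be as in Step 4.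

*Trace on Example 5* (with $G=D$). For $n_0$ the only $n_0$-set is $\{v\}$, with the single edges $x_iv$ as witness. We have $\sigma_{n_0}(x_0)=\infty$ because of the paths $ry_jx_0$, and $\sigma_{n_0}(x_i)=\sigma_{n_0}(y_i)=1$ for $i\ge1$. So $n_1(x_i)=n_1(y_i)=2$, and $R(n_1)=\{r,x_0\}$. Still $\{v\}$ is an $n_1$-set. But every witness uses all edges $ry_i$ in order to reach the edges $x_iv$, $i\ge1$. So $\sigma_{n_1}(x_0)=0$, $n_2(x_0)=1$, and the recursion stops with $B=\emptyset$. Now let $Y$ be an $n_2$-set with witness $\Sigma$. For each $i\geq 1$ let $t_i$ be an edge of $\delta(Y)$ at the first place where the line $r,y_i^-,y_i^+,x_i^-,x_i^+,v$ enters $Y$. The only way to $t_i$ is along this line, so $\Sigma_{t_i}$ contains $ry_i$. Hence all edges leaving $r$ are used by the $\Sigma_{t_i}$, and $\delta(Y)=\{t_i:i\ge1\}$. The route $r,y_j^-,y_j^+,x_0^-,x_0^+,v$ also enters $Y$, through an edge that must be $t_j$ and hence is $ry_j$ or a capacity edge of $y_j$. The second is impossible, because both capacity edges of $y_j$ would be in $\delta(Y)$. So $t_j=ry_j$ for all $j$, and $y_j^-\in Y$. Every vertex other than $r$ lies on a route from some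 $y_j^-$ to $v$, and such a route cannot re-enter $Y$. So $Y=V(G^{n_2})\setminus\{r\}$. The method has found the cut $\{ry_i\}$, and the surplus in-edge of $v$ has its tail inside.

**Step 8: no split vertex has its halves on different sides of $Y^\circ$.** This allows us to return to $G$, and it is where the summand $+1$ is used.

*There is no $x\in\mathrm{Fin}(n)$ with $x^-\in Y^\circ\not\ni x^+$.* Otherwise $\delta(Y^\circ\setminus\{x^-\})\subseteq\delta(Y^\circ)$, because $x^-$ is left only by edges to $x^+\notin Y^\circ$. So $Y^\circ\setminus\{x^-\}$ would be a smaller $n$-set, witnessed by a part of $\Sigma^*$.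

*There is no $b\in\mathrm{Fin}(n)$ with $b^-\notin Y^\circ$, $b^+\in Y^\circ$.* Suppose there is. Let $\alpha$ be the stage with $n_\alpha(b)=\infty>n_{\alpha+1}(b)=n(b)$ and write $n'=n_\alpha$. So $b\in B(n')$ and $n(b)=\sigma_{n'}(b)+1$. We shall construct a witness of $Y(n')$ and $n(b)$ paths from $r$ to $b$ in $G^{n'}$, all edge-disjoint, which is a contradiction.

We have $B(n)\subseteq B(n')$, and $n=n'$ on $\mathrm{Fin}(n')$. So $G^{n'}$ arises from $G^n$ by deleting the capacity edges of the $x\in\mathrm{Fin}(n)\cap B(n')$ and identifying $x^-,x^+$ to $x$ for these $x$. Every edge of $G^{n'}$ is an edge of $G^n$. Let $Y'$ be the set of those vertices of $Y^\circ$ which are $v$ or of the form $x^\pm$ with $x\in\mathrm{Fin}(n')$. Then $Y'\cap R(n')=\emptyset$ and $v\in Y'$.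

First, $Y'$ is an $n'$-set. Let $g\in\delta_{G^{n'}}(Y')$. In $G^n$ the head of $g$ is in $Y'\subseteq Y^\circ$. Either (I) $g\in\delta_{G^n}(Y^\circ)$, or (II) in $G^n$ the tail of $g$ is in $Y^\circ$. In case (II) the tail is not in $Y'$ and not in $R(n)$, so it is $x^+$ for some $x\in\mathrm{Fin}(n)\cap B(n')$; it is not $x^-$, because the capacity edges of $x$ are not in $G^{n'}$. In case (I) take the image of $\Sigma^*_g$ in $G^{n'}$ from its last vertex in $R(n')$ on. The image is a path, because $\Sigma_g^*$ starts in $R(n)$, and its last edge $g$ has its head in $Y'$; so it traverses the halves $x^-,x^+$ of a vertex $x\in \mathrm{Fin}(n)\cap B(n')$, if at all, consecutively. It starts in $R(n)\subseteq R(n')$ and has last edge $g$, whose head is not in $R(n')$. In case (II) take the single edge $g$, whose tail in $G^{n'}$ is $x\in R(n')$. Edges of $\Sigma^*$-paths have tails outside $Y^\circ$ in $G^n$, and edges of type (II) have tails in $Y^\circ$. So these paths are edge-disjoint, and they witness that $Y'$ is an $n'$-set. Hence $Y(n')\subseteq Y'$.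

Second, we choose a convenient witness of $Y(n')$. Let $\Sigma'$ be any witness of $Y(n')$. For $t\in\delta_{G^{n'}}(Y(n'))$ let $g_t$ be the last edge of $\Sigma'_t$ entering $Y'$. Take the path just chosen for $g_t$, whose vertices before the head of $g_t$ are outside $Y'$, followed by the part of $\Sigma'_t$ after $g_t$, whose edges have tails in $Y'$. Different $t$ give different $g_t$, so this is another witness of $Y(n')$.

Third, the $n(b)$ capacity edges $e$ of $b$ are in $\delta_{G^n}(Y^\circ)$. Each $\Sigma^*_e$ minus $e$ leads from $r$ or from some $b'\in B$ to $b^-$. In the latter case prefix it by its own path from $\mathcal S_{b'}$. In $G^{n'}$ this gives $n(b)$ walks from $r$ to $b$, hence paths. They are edge-disjoint from each other. They are also edge-disjoint from the new witness: their edges have tails outside $Y^\circ$ in $G^n$ and lie on $\mathcal S$-paths or on $\Sigma^*_e$ with $e$ a capacity edge of $b$; the edges of the new witness have tails in $Y^\circ$ or lie on paths $\Sigma^*_g$ with $g\in E(G^{n'})$, so that $g$ is not a capacity edge of $b$. So $\sigma_{n'}(b)\ge n(b)=\sigma_{n'}(b)+1$, a contradiction.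

**Step 9: back to $G$.** Let $Y=\{v\}\cup\{x\in\mathrm{Fin}(n):x^\pm\in Y^\circ\}$. Then $Y\cap(\{r\}\cup B)=\emptyset$, and by Step 8 $\delta_{G^n}(Y^\circ)=\delta_G(Y)$. For $t\in\delta_G(Y)$ take $\Sigma^*_t$ followed by $\Lambda_t$ after $t$. In $G^n$ this is a path from $R(n)$ to $v$ that traverses halves of split vertices consecutively; regarded in $G$ it is a path from $\{r\}\cup B$ to $v$. Take its part from its last vertex in $\{r\}\cup B$ on. This vertex is outside $Y$, so $t$ remains. Let $\mathcal Q$ be the set of these paths. They are edge-disjoint, since edges of $\Sigma^*$ have tails outside $Y^\circ$ and edges of the $\Lambda_t$ after $t$ have tails in $Y^\circ$.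

(i) The path of $t$ is outside $Y$ before $t$ and in $Y$ after $t$, and all $t\in\delta_G(Y)$ occur. (ii) Vertices of $\{r\}\cup B$ are not entered, and at most $n(x)$ of the paths contain $x\in\mathrm{Fin}(n)$, because each uses a capacity edge of $x$. (iii) The paths of $\mathcal S_b$, regarded in $G$, avoid $E(\Sigma^*)$ and $Y$, hence $E(\mathcal Q)$.

For (iv) apply Lemma 10 with $\Theta=G$. Its inequality holds by Fact 4; note $d_G^v=d_G$, as $v$ has no outgoing edges. A $j\in J$ with tail outside $Y$ is in $\delta_G(Y)\subseteq E(\mathcal Q)$, hence a last edge. Only finitely many edges change, all new edges have both ends in $Y$, and the edges entering $Y$ and the starting vertices are kept. So (i) and (ii) persist, and so does (iii), since the $\mathcal S_b$ avoid $Y$. $\square$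

## 9. Hubs, and what is kept during the construction

Fix $F$ and $D_0$ as in Lemma 8. For $D'\subseteq D_0$ consider the condition

$\Lambda(D')$: $\;e_{F'}(Z)\le d^v_{D'}(Z)$ for all $v\ne r$, all finite $F'\subseteq\mathrm{in}_{D_0}(v)$ and all $Z\subseteq V\setminus\{r,v\}$.

$\Lambda(D_0)$ holds by (P1) and Fact 4. Note that $\Lambda(D')$ is about in-edges in $D_0$, not in $D'$: by Fact 4 it says that any finite set of in-edges, even deleted ones, could be linked by paths whose other edges are in $D'$.

**Definition (hub, behind).** A *hub* is a vertex of infinite in-degree in $D_0$. A hub $u$ is *behind* a hub $v\ne u$ if there are no infinitely many edge-disjoint $r\to u$ paths in $D_0$ avoiding the vertex $v$.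

By (P1) there are infinitely many edge-disjoint $r\to u$ paths in $D_0$ for a hub $u$: families of any finite size exist, so one can pick the paths greedily. Replacing $D_0$ by $D_0$ minus finitely many edges does not change the relation "behind". In Example 6, with $D_0=G$, the hubs are $b$ and $v$; $v$ is behind $b$, and $b$ is not behind $v$.

**Lemma 12.** "Behind" is a strict partial order on the hubs.

*Proof.* Let $u$ be behind $v$. Of infinitely many edge-disjoint $r\to u$ paths, all but finitely many pass $v$. Their initial segments up to $v$ avoid $u$, so $v$ is not behind $u$. Now let $u$ be behind $v$ and $v$ behind $w$. Then $u\ne w$ by what we just proved. Among edge-disjoint $r\to u$ paths avoiding $w$, only finitely many avoid $v$, and only finitely many pass $v$, since their initial segments up to $v$ avoid $w$. So $u$ is behind $w$. $\square$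

Here is the plan. We activate the hubs one by one; when $u$ is activated, Lemma 11 gives $Y_u,B_u,\mathcal Q_u$. The in-edges of $u$ that are last edges of $\mathcal Q_u$ may stay. The others have their tails in $Y_u$ and are candidates for deletion. There are conflicts. The paths of $\mathcal Q_u$ may enter another active hub $w$ by an edge which is not a last edge of $\mathcal Q_w$. By (ii) of Lemma 11 there are only finitely many such edges at each $w$, and we make them last edges of $\mathcal Q_w$ by the Exchange Lemma. This creates new edges into other hubs, and the order "behind" will ensure that the repair comes to an end. Paths of $\mathcal Q_u$ are gradually frozen, and their starting points in $B_u$ are joined to $r$ by reserve paths. At every moment only finitely many edges have been deleted.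

At each stage $k$ we have a finite set $X_k$ of *deleted* edges, $D_k=D_0-X_k$, a finite set $E_k\subseteq E(D_k)$ of *committed* edges, and a finite set $\mathrm{Act}$ of *active* hubs. For $u\in\mathrm{Act}$ we have sets $Y_u,B_u$ (fixed since the activation of $u$), a set of paths $\mathcal Q_u$, a finite set $\mathrm{Fr}_u\subseteq\mathcal Q_u$ of *frozen* paths, and a finite set of paths $\mathcal S_u$. Put $I_u=\mathrm{last}(\mathcal Q_u)$ and $A_u=E(\mathrm{Fr}_u)\cup E(\mathcal S_u)$. Deleted, committed, active and frozen objects and members of $\mathcal S_u$ keep this status. The invariants, for all $u\in\mathrm{Act}$, are: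

* (I1) $u\in Y_u\subseteq V\setminus(\{r\}\cup B_u)$; $\mathcal Q_u$ is an infinite set of edge-disjoint $(\{r\}\cup B_u)\to u$ paths in $D_k$, each entering $Y_u$ exactly once; $\delta_{D_k}(Y_u)\subseteq E(\mathcal Q_u)$.
* (I2) Every vertex $\ne u$ has finite in-degree in $\mathcal Q_u$.
* (I3) For $b\in B_u$ there are infinitely many edge-disjoint $r\to b$ paths in $D_k-E(\mathcal Q_u)$ avoiding $u$.
* (I4) $\mathcal S_u$ consists of edge-disjoint paths in $D_k$ from $r$ to vertices of $B_u$, avoiding $u$ and $E(\mathcal Q_u)$.
* (I5) All edges of $X_k$ have heads in $\mathrm{Act}$ and were deleted after the activation of their head.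
* (I6) Each edge with head $u$ that lies in $E_k$, or in $E(\mathcal Q_w)\cup E(\mathcal S_w)$ for some $w\in\mathrm{Act}\setminus\{u\}$, is in $\mathrm{last}(\mathrm{Fr}_u)$.
* (I7) Let $H_u:=D_k-\{xw:w\in\mathrm{Act}\setminus\{u\},\,xw\notin I_w\}$. Then $e_{F'}(Z)\le d^u_{H_u-A_u}(Z)$ for all finite $F'\subseteq\mathrm{in}_{D_k}(u)\setminus\mathrm{last}(\mathrm{Fr}_u)$ and all $Z\subseteq V\setminus\{r,u\}$.
* (I8) $\Lambda(D_k)$.

(I6) says that everything needed elsewhere which ends at $u$ is safe. (I7) is what the Exchange Lemma will need: there is enough room for $u$ even if all other active hubs $w$ keep only the in-edges $I_w$ and the frozen and reserve paths of $u$ are off limits. From (I1) we get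
$$xw\in E(D_k)\setminus I_w,\ w\in\mathrm{Act}\ \Longrightarrow\ x\in Y_w,\tag{3}$$
since otherwise $xw\in\delta_{D_k}(Y_w)\subseteq E(\mathcal Q_w)$, and an edge of $E(\mathcal Q_w)$ with head $w$ is a last edge. Also, a $\mathcal Q_w$-path starts outside $Y_w$ and stays in $Y_w$ once it has entered it.

## 10. Counting edges into a set when hubs keep only part of their in-edges

The next lemma says what can happen if we delete *all* edges into active hubs that are not last edges. Part (a) will identify the hubs in a critical set as lying behind $v$; part (b) says that the inequality of $\Lambda$ survives.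

**Lemma 13.** Let $\mathcal A$ be a finite set of hubs $w$ with data $Y_w,B_w,\mathcal Q_w$ satisfying (I1)–(I3) in $D_k$. Let $v\ne r$, $H=D_k-\{xw:w\in\mathcal A\setminus\{v\},\,xw\notin I_w\}$, and let $Z\subseteq V\setminus\{r,v\}$ with $d^v_H(Z)<\infty$.

(a) For no $z\in Z$ are there infinitely many edge-disjoint $r\to z$ paths in $D_k$ avoiding $v$.

(b) If $E(\mathcal Q_w)\subseteq E(H)$ for all $w\in\mathcal A\setminus\{v\}$, and $\Lambda(D_k)$ holds, then $e_{F'}(Z)\le d^v_H(Z)$ for all finite $F'\subseteq\mathrm{in}_{D_0}(v)$.

*Proof.* First note that $E(\mathcal Q_w)\setminus E(H)$ is finite for $w\in\mathcal A\setminus\{v\}$: its edges have heads in the finite set $\mathcal A\setminus\{v,w\}$, and (I2) applies.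

(a) Suppose $P_1,P_2,\dots$ are such paths, and let $g_i$ be the first edge of $P_i$ entering $Z$. Its tail is not $v$, so those $g_i$ that are in $H$ count in $d^v_H(Z)<\infty$. Hence all but finitely many $g_i$ are not in $H$, and for some $w\in(\mathcal A\setminus\{v\})\cap Z$ infinitely many of them are of the form $g_i=x_iw\notin I_w$. We consider only these $i$. By (3) $x_i\in Y_w$, so $P_i$ contains before $g_i$ an edge $c_i$ entering $Y_w$. Then $c_i\in E(\mathcal Q_w)$, and the head of $c_i$ is not in $Z$. The $\mathcal Q_w$-path through $c_i$ stays in $Y_w$ after $c_i$ and ends at $w\in Z$, so after $c_i$ it contains an edge $h_i$ entering $Z$. The $c_i$ are distinct and lie on distinct $\mathcal Q_w$-paths, because each of these enters $Y_w$ only once. So the $h_i$ are distinct, and all but finitely many of them are in $H$. The tail of $h_i$ lies in $Y_w$; it is $v$ only if $v\in Y_w\setminus\{w\}$ and the path enters $v$, and by (I2) this holds for finitely many paths only. So $d^v_H(Z)=\infty$, a contradiction.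

(b) Suppose $d^v_H(Z)<e_{F'}(Z)$. *We first enlarge $Z$.* If some $w\in\mathcal A\cap Z$ has $v\notin Y_w\not\subseteq Z$, replace $Z$ by $Z\cup Y_w\subseteq V\setminus\{r,v\}$. Then $e_{F'}(Z)$ does not decrease. And $d^v_H$ does not increase: let $m$ be counted in $d^v_H(Z\cup Y_w)$. If its head is in $Z$, it is counted in $d_H^v(Z)$; map it to itself. Otherwise $m\in\delta_{D_k}(Y_w)\subseteq E(\mathcal Q_w)$; map $m$ to the first edge entering $Z$ on the $\mathcal Q_w$-path after $m$. That edge exists since $w\in Z$; it is in $H$ by hypothesis ($w\neq v$), its tail is in $Y_w\not\ni v$, so it is counted in $d^v_H(Z)$ and not in $d^v_H(Z\cup Y_w)$. Distinct $m$ of the second kind lie on distinct $\mathcal Q_w$-paths. So the map is injective. Each $w$ needs at most one replacement, so after finitely many replacements $Y_w\subseteq Z$ or $v\in Y_w$ for each $w\in\mathcal A\cap Z$, and still $d^v_H(Z)<e_{F'}(Z)$.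

*Now we use $\Lambda(D_k)$.* We have $d^v_{D_k}(Z)\ge e_{F'}(Z)>d^v_H(Z)$, so there is an edge $xw\notin I_w$ of $D_k$ with $w\in\mathcal A\cap Z$ and $x\notin Z$. By (3) $x\in Y_w\setminus Z$, so $v\in Y_w$. By (I2) all but finitely many $\mathcal Q_w$-paths avoid $v$. Those avoiding $v$ and starting outside $Z$ each contain an edge counted in $d^v_H(Z)<\infty$; so there are finitely many of them. As $\mathcal Q_w$ is infinite, some $\mathcal Q_w$-path starts in $Z$, at some $b\in B_w\cap Z$ since $r\notin Z$. The $r\to b$ paths of (I3) avoid $E(\mathcal Q_w)\supseteq\delta_{D_k}(Y_w)$, hence avoid $Y_w\ni v$. This contradicts (a). $\square$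

**Lemma 14 (finite deletions are harmless).** Suppose (I1)–(I6) and (I8) hold at $D_k$, and let $D_{k+1}$ arise by deleting finitely many edges of the form $xu\notin I_u$ with $u\in\mathrm{Act}$. Then (I1)–(I6) and (I8) hold at $D_{k+1}$ (all other data unchanged), and the numbers $d^u_{H_u-A_u}(Z)$ ($u\in\mathrm{Act}$, $Z\subseteq V\setminus\{r,u\}$) do not change. In particular (I7) persists if it holds.

*Proof.* We first use (I6) to see that
$$E(\mathcal Q_w)\subseteq E(H)\ \text{ for all }v\neq r,\ w\in\mathrm{Act}\setminus\{v\},\ \text{where }H=D_k-\{xw':w'\in\mathrm{Act}\setminus\{v\},xw'\notin I_{w'}\}.\tag{4}$$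
Indeed, an edge of $\mathcal Q_w$ with head $w$ is in $I_w$, and one with head $w'\in\mathrm{Act}\setminus\{w\}$ is in $\mathrm{last}(\mathrm{Fr}_{w'})\subseteq I_{w'}$.

A deleted edge $xu$ is not in $E(\mathcal Q_u)$, since it would be a last edge, nor in $E(\mathcal S_u)$, since $\mathcal S_u$ avoids $u$. By (I6) it is not in $E_k$ nor in $E(\mathcal Q_w)\cup E(\mathcal S_w)$ for $w\in\mathrm{Act}\setminus\{u\}$, since $\mathrm{last}(\mathrm{Fr}_u)\subseteq I_u$. So (I1), (I2), (I4), (I5), (I6) persist, and (I3) persists since only finitely many edges are deleted. $H_u$ loses only edges with head $u$, as deleted edges $xw$ with $w\ne u$ were not in $H_u$; and edges with head $u$ do not count in $d^u_{H_u-A_u}(Z)$.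

For (I8) let $v\ne r$, $F'\subseteq\mathrm{in}_{D_0}(v)$ finite, $Z\subseteq V\setminus\{r,v\}$, and let $H$ be as in (4). Lemma 13(b) with $\mathcal A=\mathrm{Act}$ gives $e_{F'}(Z)\le d^v_H(Z)$, trivially so if the right side is infinite. All edges of $H$ are in $D_{k+1}$ except possibly some with head $v\notin Z$. So $e_{F'}(Z)\le d^v_H(Z)\le d^v_{D_{k+1}}(Z)$.

Finally, if (I7) holds, it persists: the sets $\mathrm{in}_{D_k}(u)\setminus\mathrm{last}(\mathrm{Fr}_u)$ only shrink. $\square$

## 11. The repair procedure, in the order given by "behind"

Given is a stage satisfying (I1)–(I8), together with exactly one of the following modifications, each of which may violate (I6):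

* (M1) a hub $m\notin\mathrm{Act}$ *is being activated*: there are $Y_m,B_m,\mathcal Q_m$ satisfying (I1)–(I3) in $D_k$, and $\mathrm{Fr}_m=\mathcal S_m=\emptyset$;
* (M2) one path $s$ is added to $\mathcal S_{u^*}$ for some $u^*\in\mathrm{Act}$, respecting (I4);
* (M3) finitely many edges of $D_k$ are added to $E_k$.

Let $\mathrm{Act}^+=\mathrm{Act}\cup\{m\}$ in case (M1), and $\mathrm{Act}^+=\mathrm{Act}$ otherwise. For $u\in\mathrm{Act}^+$ let $G_u\subseteq\mathrm{in}_{D_k}(u)$ be the following finite set of edges that have to become last edges of frozen paths of $u$. In case (M1), $G_u=\mathrm{in}(u)\cap E(\mathcal Q_m)$ for $u\in\mathrm{Act}$, and $G_m=J_m$ is the set of edges into $m$ in $E_k\cup\bigcup_{w\in\mathrm{Act}}(E(\mathcal Q_w)\cup E(\mathcal S_w))$. These are finite by (I2). In this case it is required that $J_m\subseteq I_m$. In case (M2), $G_u=\mathrm{in}(u)\cap E(s)$; so $G_{u^*}=\emptyset$. In case (M3), $G_u$ is the set of newly committed edges into $u$.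

**The Procedure.** Order $\mathrm{Act}^+$ linearly so that $w$ comes after $u$ whenever $w$ is behind $u$; this is possible by Lemma 12. Let $F_u:=G_u$ initially, and process the hubs in this order. When processing $u$, with the current sets $I_w$, do two things.

*Exchange and freeze.* Let $H^*_u=D_k-\{xw:w\in\mathrm{Act}^+\setminus\{u\},\,xw\notin I_w\}$, except that no edges into $m$ are deleted if $m$ is behind $u$. If $F_u\not\subseteq I_u$, apply Lemma 10 with
$$\Theta=(H^*_u-A_u)-\mathrm{out}(u),\quad v=u,\quad Y=Y_u,\quad\mathcal Q=\mathcal Q_u\setminus\mathrm{Fr}_u,\quad J=F_u\setminus\mathrm{last}(\mathrm{Fr}_u),$$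
and replace $\mathcal Q_u$ by the result together with $\mathrm{Fr}_u$. In any case now $F_u\subseteq I_u$. Freeze the paths of $\mathcal Q_u$ with last edges in $F_u$.

*Pass on.* Each new edge of $\mathcal Q_u$ with head $w\in\mathrm{Act}^+\setminus\{u\}$ lies in $\Theta\subseteq H^*_u$, because edges of $J$ have head $u$. If $w$ was already processed, the edge is in $I_w$; this includes the case $w=m$, since then $m$ is not behind $u$. Freeze the $\mathcal Q_w$-path ending with it. If $w$ was not yet processed, add the edge to $F_w$. If moreover $w\ne m$, the edge is in $I_w$ at this moment, hence until $w$ is processed.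

**Lemma 15.** The Procedure can be carried out, and after it, with $\mathrm{Act}:=\mathrm{Act}^+$, invariants (I1)–(I6) and (I8) hold.

*Proof.* Paths are frozen only for hubs that are being or have been processed. So $\mathrm{Fr}_u$ is unchanged until $u$ is processed, and $A_u$ is unchanged except for the addition of $s$ if $u=u^*$. All along, (I1)–(I3) hold for the hubs in $\mathrm{Act}^+$: exchanges keep the edges entering $Y_u$ and the starting vertices, they change only finitely many edges, the new edges are in $D_k$, and they are not on frozen paths (new edges in $\Theta$ avoid $A_u$, and those in $J$ have head $u$ and are not in $\mathrm{last}(\mathrm{Fr}_u)$), so that $\mathcal Q_u$ remains edge-disjoint.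

**Step 1: the simple hypotheses of Lemma 10.** Edges of $\Theta$ entering $Y_u$ are in $E(\mathcal Q_u)\setminus A_u$, hence in $E(\mathcal Q_u\setminus\mathrm{Fr}_u)$. Members of $J$ with tails outside $Y_u$ are in $\mathrm{last}(\mathcal Q_u)$ by (3), hence in $\mathrm{last}(\mathcal Q_u\setminus\mathrm{Fr}_u)$. It remains to show that
$$e_J(Z)\le d^u_{H^*_u-A_u}(Z)=d_\Theta(Z)\quad\text{for all }Z\subseteq V\setminus\{r,u\}.\tag{5}$$

**Step 2: $u=u^*$.** Here no exchange occurs. $F_{u^*}$ consists of edges that were added to it because they are new edges of other $\mathcal Q_w$, and these are in $I_{u^*}$.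

**Step 3: $u\in\mathrm{Act}$, $u\ne u^*$.** Suppose (5) fails for $Z$. Then $d^u_{H^*_u}(Z)<\infty$, since $A_u$ is finite. Apply Lemma 13(a) with $v=u$ and $\mathcal A=\mathrm{Act}^+$, or with $\mathcal A=\mathrm{Act}$ if $m$ is behind $u$; the digraph $H$ there is $H^*_u$. Since $D_k$ is $D_0$ minus finitely many edges, it follows that *every hub in $Z$ is behind $u$*. So each $w\in\mathrm{Act}\cap Z$ is not yet processed, and $I_w$ is as at the beginning of the stage. If $m\in Z$, then $m$ is behind $u$, so no edges into $m$ were deleted in $H^*_u$. Hence the same edges enter $Z$ in $H^*_u$ and in the $H_u$ of (I7) at the beginning of the stage. As $A_u$ and $\mathrm{Fr}_u$ are also unchanged, the failure of (5) contradicts (I7).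

**Step 4: $u=m$.** Here $A_m=\emptyset$ and (I7) is not available; we use $\Lambda(D_k)$ instead. For $w\in\mathrm{Act}$, edges of $\mathcal Q_w$ with head $w'\in\mathrm{Act}\setminus\{w\}$ are in the current $I_{w'}$: the old ones by (I6), since frozen paths stay, and the new ones because they are last edges of frozen paths or $w'$ is not yet processed. Hence $E(\mathcal Q_w)\subseteq E(H^*_m)$ for all $w\in\mathrm{Act}$. Lemma 13(b) with $\mathcal A=\mathrm{Act}$, $v=m$, $H=H^*_m$ gives (5), trivially so if $d^m_{H^*_m}(Z)=\infty$.

**Step 5: the invariants at the end.** (I1)–(I3) were noted, and (I5) and (I8) hold because $D_k$ is unchanged. (I4): new edges of $\mathcal Q_u$ avoid $A_u\supseteq E(\mathcal S_u)$ or have head $u$, while $\mathcal S_u$ avoids $u$; the added path $s$ respects (I4), and $\mathcal Q_{u^*}$ does not change. (I6): let $g$ be an edge as in (I6) with head $u\in\mathrm{Act}^+$. If $u\in\mathrm{Act}$, then $g$ was in $\mathrm{last}(\mathrm{Fr}_u)$ already at the beginning, or $g\in G_u$, or $g$ is a new edge of some $\mathcal Q_w$ obtained by an exchange. If $u=m$, then $g\in J_m=G_m$, or $g$ is a new edge of some $\mathcal Q_w$.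 The edges of $G_u$ and the new edges with head $u$ are last edges of frozen paths of $u$ by construction. $\square$

## 12. Restoring (I7) by finitely many deletions

After the Procedure, (I7) may fail, because more paths are frozen and $A_u$ has grown. It is restored by deleting at most $|A_u|$ in-edges at each active hub $u$.

**Lemma 16 (Cleaning).** If (I1)–(I6) and (I8) hold, then by deleting, for each $u\in\mathrm{Act}$, finitely many edges of $\mathrm{in}_{D_k}(u)\setminus I_u$, we obtain (I1)–(I8).

*Proof.* Let $u\in\mathrm{Act}$, $H_u$ as in (I7), $d(Z)=d^u_{H_u-A_u}(Z)$ and $\mathcal E=\mathrm{in}_{D_k}(u)\setminus\mathrm{last}(\mathrm{Fr}_u)$. Call a finite $F'\subseteq\mathcal E$ *independent* if $e_{F'}(Z)\le d(Z)$ for all $Z\subseteq V\setminus\{r,u\}$. Subsets of independent sets are independent. Note that $H_u$ is the digraph $H$ of Lemma 13 for $\mathcal A=\mathrm{Act}$, $v=u$, and that (4) holds by (I6).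

**Step 1: finite $F'\subseteq I_u\setminus\mathrm{last}(\mathrm{Fr}_u)$ are independent.** So nothing in $I_u$ will have to be deleted. The non-frozen $\mathcal Q_u$-paths lie in $H_u-A_u$: their edges with heads $w\in\mathrm{Act}\setminus\{u\}$ are in $I_w$ by (I6), and they avoid $A_u$ by edge-disjointness of $\mathcal Q_u$ and (I4). Consider those whose last edge is in $F'$ and has its tail in $Z$. If all of them start outside $Z$, each contains an edge entering $Z$ whose tail is not $u$, and $d(Z)\ge e_{F'}(Z)$. If one of them starts in $Z$, it starts at some $b\in B_u\cap Z$. By (I3) there are infinitely many edge-disjoint $r\to b$ paths in $D_k$ avoiding $u$, so $d^u_{H_u}(Z)=\infty$ by Lemma 13(a). Then $d(Z)=\infty$, as $A_u$ is finite.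

**Step 2: a maximal set $\mathcal B$.** Start with $I_u\setminus\mathrm{last}(\mathrm{Fr}_u)$, go through the countably many other edges of $\mathcal E$ one by one, and add an edge if all finite subsets of the enlarged set are independent. This gives $\mathcal B$ with $I_u\setminus\mathrm{last}(\mathrm{Fr}_u)\subseteq\mathcal B\subseteq\mathcal E$, all of whose finite subsets are independent, and such that for each $x\in\mathcal E\setminus\mathcal B$ there is a finite $F_x\subseteq\mathcal B$ for which $F_x+x$ is not independent.

**Step 3: $|\mathcal E\setminus\mathcal B|\le|A_u|$.** Let $x_0,\dots,x_a\in\mathcal E\setminus\mathcal B$ be distinct edges. There are finite $F_i\subseteq\mathcal B$ and sets $Z_i$ with $e_{F_i+x_i}(Z_i)>d(Z_i)\ge e_{F_i}(Z_i)$. So $Z_i$ contains the tail of $x_i$, and $d(Z_i)=e_{F_i}(Z_i)$. Let $F'=\bigcup F_i$, which is independent. Then $d(Z_i)\ge e_{F'}(Z_i)\ge e_{F_i}(Z_i)=d(Z_i)$, so $d(Z_i)=e_{F'}(Z_i)$. If $d=e_{F'}$ at $Z'$ and at $Z''$, then by submodularity and independence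
$$d(Z'\cup Z'')\le d(Z')+d(Z'')-d(Z'\cap Z'')\le e_{F'}(Z')+e_{F'}(Z'')-e_{F'}(Z'\cap Z'')=e_{F'}(Z'\cup Z''),$$
and the reverse inequality holds by independence. So $Z=\bigcup Z_i$ satisfies $d(Z)=e_{F'}(Z)$. Now $d^u_{H_u}(Z)\le d(Z)+|A_u|<\infty$, and Lemma 13(b) with $v=u$, $\mathcal A=\mathrm{Act}$ and the finite set $F'\cup\{x_0,\dots,x_a\}$ gives
$$e_{F'}(Z)+a+1\le d^u_{H_u}(Z)\le d(Z)+|A_u|=e_{F'}(Z)+|A_u|.$$
So $a+1\le|A_u|$.

**Step 4: delete.** For each $u\in\mathrm{Act}$ delete $\mathcal E\setminus\mathcal B$, where all these sets are defined with respect to $D_k$. The deleted edges are not in $I_u$. By Lemma 14, (I1)–(I6) and (I8) hold afterwards, and the functions $d$ do not change. Now $\mathrm{in}_{D_{k+1}}(u)\setminus\mathrm{last}(\mathrm{Fr}_u)=\mathcal B$, so (I7) holds too. $\square$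

## 13. The tasks and the digraph $L$

Start with $\mathrm{Act}=X_0=\emptyset$ and $E_0=E(F)$; then (I1)–(I8) hold. We perform the following tasks. At any stage only countably many tasks have appeared; with a pairing function we arrange in $\omega$ stages that every task that ever appears is performed at some later stage. Each performance starts from and ends with (I1)–(I8).

* (T1) *For each active $u$ and each $e\in\mathrm{in}_{D_0}(u)$, decide $e$.* If $e\in I_u$, freeze the $\mathcal Q_u$-path ending with $e$ ((I1)–(I6) and (I8) persist) and clean by Lemma 16. If $e\in E(D_k)\setminus I_u$, delete $e$; (I1)–(I8) persist by Lemma 14. If $e\notin E(D_k)$, do nothing.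
* (T2) *For each active $u$ and each $p\in\mathrm{Fr}_u$ starting at some $b\in B_u$, join $b$ to $r$.* By (I3) choose an $r\to b$ path $s$ in $D_k$ avoiding $u$, $E(\mathcal Q_u)$ and the finite set $E(\mathcal S_u)$. Add it to $\mathcal S_u$ and assign it to $p$. Run the Procedure (M2) with $u^*=u$; clean.
* (T3) *For each active $u$ and each $c\in C_u:=\delta(Y_u)\cap E(\mathcal Q_u)$ (this set never changes):* freeze the $\mathcal Q_u$-path through $c$; clean.
* (T4) *For each $v\ne r$ and each finite $F'\subseteq\mathrm{in}_{D_0}(v)$, secure a link.* By $\Lambda(D_k)$ and Fact 4 there are edge-disjoint $r\to v$ paths in $D_k\cup F'$ with last edges exactly $F'$. Commit all their edges except those in $F'$; none of these enters $v$, so they are in $D_k$. Run the Procedure (M3); clean.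
* (T5) *For each hub $m$, activate $m$.* The set $J_m$ is finite, by (I2). Since $\mathrm{in}_{D_k}(m)=\mathrm{in}_{D_0}(m)$ by (I5), it is linkable in $D_k$ by (I8) and Fact 4, hence in $D_k-\mathrm{out}(m)$. Apply Lemma 11 to $D_k-\mathrm{out}(m)$ with $v=m$ and $J=J_m$, and get $Y_m,B_m,\mathcal Q_m$ with $J_m\subseteq I_m$. Then (I1)–(I3) hold for $m$: edges of $D_k$ entering $Y_m$ do not have tail $m$; the paths in (iii) of Lemma 11 avoid $m$, as $m$ has no outgoing edges there; and $\mathcal Q_m$ is infinite because $\delta_{D_k}(Y_m)\subseteq E(\mathcal Q_m)$ is infinite, as there are infinitely many edge-disjoint $r\to m$ paths in $D_k$. Run the Procedure (M1); clean.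

Let $L=D_0-\bigcup_kX_k$.

## 14. $L$ is a flame containing $F$, and its deleted edges start in waves

**Step 1: edges in use survive.** *Edges that at the end of some stage are committed, or on a frozen path, or on a path of some $\mathcal S_u$, belong to $L$. In particular $F\subseteq L$.* Let $g$ be such an edge with head $w$, at the end of a stage with digraph $D_k$; then $g\in E(D_k)$. If $w$ is not a hub, no edge into $w$ is ever deleted, by (I5). If $w$ is active at this stage, then $g\in\mathrm{last}(\mathrm{Fr}_w)$: this is clear if $g$ is on a frozen path of $w$, and otherwise holds by (I6), as $\mathcal S_w$ avoids $w$. So $g\in I_w$ at all later stages, and edges into $w$ that are deleted are not in $I_w$ at that time. If $w$ is a hub not yet active, $g$ is not deleted before the activation of $w$ by (I5). At the activation $g\in J_w$, and $g$ becomes the last edge of a frozen path of $w$ before the cleaning. So the previous case applies from then on.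

**Step 2: $\Lambda(L)$ holds.** Let $v\ne r$, $F'\subseteq\mathrm{in}_{D_0}(v)$ finite, $Z\subseteq V\setminus\{r,v\}$. By (T4) and Step 1, $F'$ is the set of last edges of edge-disjoint $r\to v$ paths whose other edges are in $L$. Those whose last edge has its tail in $Z$ enter $Z$ by distinct edges of $L$ with tails $\ne v$. So $e_{F'}(Z)\le d^v_L(Z)$.

**Step 3: $L$ is a flame.** If $v\neq r$ is not a hub, $\mathrm{in}_L(v)=\mathrm{in}_{D_0}(v)$ is finite, and it is linkable in $L$ by (T4) and Step 1. Let $u$ be a hub. By (T1) each $e\in\mathrm{in}_L(u)$ is the last edge of a frozen path $p_e$ of $u$, since otherwise $e$ would have been deleted. Frozen paths of $u$ belong to every later $\mathcal Q_u$. So they are edge-disjoint, they lie in $L$ by Step 1, and by (I4) they are edge-disjoint from all paths ever in $\mathcal S_u$. If $p_e$ starts at $b\in B_u$, prefix the $r\to b$ path assigned to it in (T2), which lies in $L$ by Step 1 and avoids $u$. The resulting $r\to u$ walks are edge-disjoint and meet $u$ only at the end, so they contain $r\to u$ paths with the same last edges. So $\mathrm{in}_L(u)$ is linkable in $L$.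

**Step 4: waves of $L$ from the construction.** *For each $u\ne r$ there is a $u$-wave $Y_u$ of $L$ such that every edge of $D_0$ into $u$ with tail outside $Y_u$ is in $L$.* For a non-hub take $Y_u=\{u\}$. For a hub $u$ take the $Y_u$ of the construction, and let $D_k$ be the digraph at its activation. By (I1) $\delta_L(Y_u)\subseteq\delta_{D_k}(Y_u)=C_u$. By (T3) each $c\in C_u$ is on a frozen path, which after $c$ stays in $Y_u$ and ends at $u$, and which is in $L$ by Step 1. Different $c$ are on different paths, and frozen paths of $u$ are edge-disjoint. So $Y_u$ is a $u$-wave of $L$. Edges of $D_0$ into $u$ are not deleted before the activation of $u$; those with tails outside $Y_u$ are in $\delta_{D_k}(Y_u)=C_u\subseteq E(L)$.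

**Step 5: if $xw\in E(D)\setminus E(L)$, then $x\in Z_w=Z_w(L)$.** By Step 4 $Y_w\subseteq Z_w$. This settles the case $xw\in E(D_0)$, since then $x\in Y_w$. Let $xw\in E(D)\setminus E(D_0)$, an edge that was already deleted in Lemma 8. Let $Z_e\subseteq V\setminus\{r,w\}$ be the set given by (P2). So $x\in Z_e$ and
$$q:=d^w_{D_0}(Z_e)=e_{\mathrm{in}_{D_0}(w)}(Z_e)<\infty.$$
We show that $Z_w\cup Z_e$ is a $w$-wave; then $x\in Z_e\subseteq Z_w$. Put $M=Z_e\setminus Z_w$, and let $\Delta$ be the set of edges of $\delta_L(Z_w\cup Z_e)$ with heads in $M$. Their tails are outside $Z_e\cup\{w\}$, so they count in $d^w_L(Z_e)\le q$, and $\Delta$ is finite.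

*Claim: there are edge-disjoint paths in $L$ starting with the edges of $\Delta$ (one for each), then inside $M$, ending with edges of $\delta_L(Z_w)$ with tails in $M$.* Consider the digraph formed by the edges of $\Delta$ with tails identified to $s$, the $L$-edges inside $M$, and the $L$-edges from $M$ to $Z_w$ with heads identified to $t$. If the claim fails, then by Menger there is a set $X$ with $t\in X\not\ni s$ that is entered by fewer than $|\Delta|$ edges. Put $S=M\setminus X$. Let $\kappa$ be the number of $L$-edges from $S$ to $(M\setminus S)\cup Z_w$, and $\mu$ the number of edges of $\Delta$ with heads in $S$. Then $X$ is entered by $|\Delta|-\mu+\kappa$ edges, so $\kappa<\mu$. Let $a$ be the number of $D_0$-edges from $S$ to $w$. Since $S\cap Y_w=\emptyset$, these edges are in $L$ by Step 4. Let $\kappa'$ be the number of $L$-edges from $S$ to $Z_e\setminus S$, and note $Z_e\setminus S\subseteq(M\setminus S)\cup Z_w$. As $w\in Z_w\setminus Z_e$, we have $\kappa\ge\kappa'+a$. An edge counted in $d^w_L(Z_e\setminus S)$ has its tail in $S$, or it is counted in $d^w_L(Z_e)$ and has its head outside $S$. At least $\mu$ edges counted in $d^w_L(Z_e)$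 have their heads in $S$. Hence
$$d^w_L(Z_e\setminus S)\le d^w_L(Z_e)-\mu+\kappa'<q-\kappa+\kappa'\le q-a=e_{\mathrm{in}_{D_0}(w)}(Z_e\setminus S).$$
This contradicts $\Lambda(L)$ (Step 2) for the finite set of edges of $\mathrm{in}_{D_0}(w)$ with tail in $Z_e\setminus S$. So the claim is true.

Now continue the paths of the claim, after their last edges $g$, along the wave paths $W_g$ of the $w$-wave $Z_w$. The edges $g$ have tails in $M$, so $g\notin\delta_L(Z_w\cup Z_e)$. For the edges $m\in\delta_L(Z_w\cup Z_e)$ with heads in $Z_w$ take the wave paths $W_m$ themselves. The edges before the $g$ have heads in $M$, all other edges have heads in $Z_w$, so all these paths are edge-disjoint. They start with the edges of $\delta_L(Z_w\cup Z_e)$, one for each, stay in $Z_w\cup Z_e$ and end at $w$. So $Z_w\cup Z_e$ is a $w$-wave.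

**Step 6: end of the proof of Theorem 1.** By Steps 3 and 5 and Theorem 2, $L$ is good, with the cuts $\delta_D(Z_v)$ as in the proof of Theorem 2. That $u\in Z_v$ implies $Z_u\subseteq Z_v$ is Lemma 9(b), and $F\subseteq L$ is Step 1. With $F=\emptyset$ this answers the question: for countable $D$ it is always possible to find such an $L$. $\blacksquare$
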